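
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture (Boucksom--Tsuji)}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{The K\"ahler--Ricci flow on compact K\"ahler manifolds\\ with pseudoeffective canonical bundle}


\begin{abstract}
We prove a conjecture of Boucksom and Tsuji: if the canonical bundle of a compact K\"ahler manifold is pseudoeffective, then the normalized K\"ahler--Ricci flow starting from any K\"ahler form continues for all time as a family of closed positive currents which, up to each finite time, is a smooth flow on a nonempty Zariski open set. On an arbitrary compact K\"ahler manifold the same construction runs until the evolving class leaves the pseudoeffective cone. We locate the set that the construction removes, show that some removal is forced, and show that the conditions of the conjecture do not determine the family. The method is to prescribe the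 singularities of the potential by a family of quasi-plurisubharmonic functions that is nonincreasing in time and whose poles become divisors on blow-ups, to solve the resulting degenerate parabolic Monge--Amp\`ere equations on these blow-ups by barrier estimates, and to patch the solutions with a comparison principle.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $X$ be a compact (connected) K\"ahler manifold of dimension $n$. We write $dd^c=\frac{i}{2\pi}\partial\bar\partial$, and $\{\cdot\}$ for the cohomology class of a closed $(1,1)$-form or current. For a K\"ahler form $\omega$ put $\mathrm{Ric}(\omega)=-dd^c\log\omega^n$, so that $\{\mathrm{Ric}(\omega)\}=c_1(X)=-c_1(K_X)$. The normalized K\"ahler--Ricci flow starting from a K\"ahler form $\omega_0$ is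
\begin{equation}\label{eq:nkrf}
\frac{\partial\omega_t}{\partial t}=-\mathrm{Ric}(\omega_t)-\omega_t,\qquad \omega_t|_{t=0}=\omega_0 .
\end{equation}
On cohomology it is a linear ordinary differential equation, with solution
\[
\alpha_t:=e^{-t}\{\omega_0\}+(1-e^{-t})\,c_1(K_X).
\]
The class runs along the segment from $\{\omega_0\}$ to $c_1(K_X)$, and the smooth flow exists as long as $\alpha_t$ is a K\"ahler class. If $K_X$ is nef, this is forever. If $K_X$ is not nef, $\alpha_t$ leaves the K\"ahler cone in finite time.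

A class that is not K\"ahler may still contain closed positive currents; classes that do are called \emph{pseudoeffective} (psef). If $K_X$ is psef, meaning that $c_1(K_X)$ is, then every $\alpha_t$ is psef, so nothing in cohomology prevents the flow from continuing as a flow of currents. The following conjecture, stated in \cite{To}, says that it does continue. A nonempty Zariski open subset is the complement of a proper closed analytic subset.

\begin{conjecture}
Let $X$ be a compact K\"ahler manifold with pseudoeffective canonical bundle and let $\omega_0$ be a K\"ahler form on $X$. Then there is a family of closed positive $(1,1)$-currents $\omega(t)$ on $X$, $t\in[0,+\infty)$, such that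
\begin{enumerate}
\item $\{\omega(t)\}=e^{-t}\{\omega_0\}+(1-e^{-t})c_1(K_X)$ and $\omega(0)=\omega_0$;
\item for every $T>0$ there is a nonempty Zariski open subset $U(T)$ such that $\omega(t)$ is a K\"ahler form on $U(T)$ for all $t\in[0,T)$;
\item on $U(T)\times[0,T)$, $\omega(t)$ satisfies the normalized K\"ahler--Ricci flow \eqref{eq:nkrf}.
\end{enumerate}
\end{conjecture}

In dimension $1$ a psef canonical bundle is nef, so the smooth flow already does this. The simplest case with content is a surface containing a $(-1)$-curve.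

\begin{example}\label{ex:blowup}
Let $\pi:X\to Y$ be the blow-up of a point on a two-dimensional complex torus with K\"ahler form $\omega_Y$, and $E$ the exceptional curve. Then $K_X=E$ is effective, hence psef, and $\int_E\{E\}=-1$. Take $\omega_0$ in the class $\pi^*\{\omega_Y\}-a\{E\}$, which is K\"ahler for small $a>0$, and put $\tau=e^t-1$. Then
\[
e^{t}\alpha_t=\{\omega_0\}+\tau\{E\}=\pi^*\{\omega_Y\}+(\tau-a)\{E\},\qquad \int_E e^t\alpha_t=a-\tau .
\]
The class is K\"ahler only for $\tau<a$. For $\tau>a$ it has negative degree on $E$, so $\omega(t)$ cannot be a K\"ahler form in a neighborhood of $E$. At $\tau=a$ the class is nef with degree $0$ on $E$, and Theorem~\ref{thm:main}(3) below shows that $U(T)$ must miss $E$ altogether as soon as $T>\log(1+a)$.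
\end{example}

\subsection{Results}

\begin{theorem}\label{thm:conj}
The Boucksom--Tsuji conjecture, as stated above, is true.
\end{theorem}

For the more precise version, recall that a closed positive current $\theta+dd^c w$ in a class, with $\theta$ a smooth form, has \emph{minimal singularities} if for every closed positive current $\theta+dd^cw'$ in the class there is a constant $C$ with $w'\le w+C$.

\begin{theorem}\label{thm:main}
Let $X$ be any compact K\"ahler manifold and $\omega_0$ a K\"ahler form. Put $T_*:=\sup\{t:\alpha_t\text{ psef}\}\in(0,\infty]$ and $T_K:=\sup\{t:\alpha_t\text{ K\"ahler}\}$. Fix $0\le T_1<T_K$ and $\gamma>0$.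
\begin{enumerate}
\item[(1)] There are closed positive currents $\omega(t)$, $t\in[0,T_*)$, with $\{\omega(t)\}=\alpha_t$ and $\omega(0)=\omega_0$, and for each $T<T_*$ a nonempty Zariski open set $U(T)$, such that $\omega(t)$ is a smooth family of K\"ahler forms on $U(T)\times[0,T]$ solving \eqref{eq:nkrf}. On $[0,T_1]$, $\omega(t)$ is the smooth K\"ahler--Ricci flow on all of $X$. Moreover, for each $T<T_*$ with $U(T)\ne X$ there is $T'\in(T,T+\gamma]$, $T'<T_*$, such that $X\setminus U(T)$ lies in the locus where the currents with minimal singularities in $\alpha_{T'}$ have positive Lelong number, and the potentials of $\omega(t)$, $t\le T$, are bounded below by a positive multiple of a potential with minimal singularities in $\alpha_{T'}$, minus a constant.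
\item[(2)] (Converse.) A family satisfying condition 1 of the conjecture on $[0,T)$ exists only if $T\le T_*$. One has $T_*=\infty$ if and only if $K_X$ is psef. So the conclusion of the conjecture holds for $(X,\omega_0)$ if and only if $K_X$ is psef.
\item[(3)] (Forced removal.) For \emph{any} family satisfying conditions 1 and 2, on whatever time interval it is defined: if $t<T$ and $\alpha_t$ is nef, then $U(T)$ is disjoint from every irreducible subvariety $V$ with $\dim V=p\ge1$ and $\int_V\alpha_t^{p}=0$.
\item[(4)] (Uniqueness and its failure.) The solution is unique once its singularities are prescribed, in the precise sense of Lemma~\ref{lem:uniq}. Conditions 1--3 alone do not determine $\omega(t)$: uniqueness fails already on elliptic curves.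
\end{enumerate}
\end{theorem}

If $S$ is a closed positive current in $c_1(K_X)$, then $e^{-t}\omega_0+(1-e^{-t})S$ is a closed positive current in $\alpha_t$; so $T_*=\infty$ when $K_X$ is psef, and Theorem~\ref{thm:conj} follows from Theorem~\ref{thm:main}(1).

Section~\ref{sec:model} reduces the flow to a scalar equation and explains the main idea on the zeroth-order estimate in a model case, where $K_X$ has a pluricanonical section. Sections~\ref{sec:sing}--\ref{sec:patch} prove part (1), and Section~\ref{sec:rest} the other parts.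

\section{Conventions and tools}\label{sec:tools}

The letter $C$ denotes positive constants that may change from line to line; numbered constants are fixed. ``Psh'' means plurisubharmonic. For a smooth closed real $(1,1)$-form $\theta$ on a compact complex manifold $Y$, $\mathrm{PSH}(Y,\theta)$ is the set of quasi-psh functions $w\not\equiv-\infty$ on $Y$ with $\theta+dd^cw\ge0$. A $\theta$-psh function defined off a proper analytic subset and locally bounded above near it extends uniquely across it as a $\theta$-psh function; two $\theta$-psh functions that agree almost everywhere agree. The Lelong number is $\nu(w,x)=\liminf_{z\to x}w(z)/\log|z-x|$; if $w\le v+C$ then $\nu(w,x)\ge\nu(v,x)$. A class is \emph{nef} if it is a limit of K\"ahler classes; nef plus K\"ahler is K\"ahler. On a compact connected K\"ahler manifold $Y$ with K\"ahler form $\omega'$, put $dV=\omega'^n$ and $\mathrm{vol}=\int dV$. For each $K>0$ there is a constant $C$ with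
\begin{equation}\label{eq:supmean}
\sup w\le\frac1{\mathrm{vol}}\int w\,dV+C\qquad\text{for all } w\in \mathrm{PSH}(Y,K\omega').
\end{equation}

Let $D=\sum d_iE_i$ be an effective $\mathbb R$-divisor, $E_i=\{s_i=0\}$, with metrics $h_i$ on the bundles of the $E_i$. We write $\log|s_D|^2=\sum d_i\log|s_i|^2_{h_i}$. By Poincar\'e--Lelong, $dd^c\log|s_D|^2=[D]-c_D$ with $c_D$ a smooth closed form in $\{D\}$. If $p$ is the blow-up of a compact K\"ahler manifold along a smooth center with exceptional divisor $P$, and $\kappa$ is a K\"ahler class, then $p^*\kappa-s\{P\}$ is K\"ahler for small $s>0$. We use the following facts.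

\begin{itemize}
\item[(D1)] (\cite[Prop.~3.7 and its proof]{Dem}.) Let $\varphi\in \mathrm{PSH}(X,\theta)$ and $\varepsilon'>0$. There is a quasi-psh $v$ with $v\ge\varphi-C$, $\theta+dd^cv\ge-\varepsilon'\omega_0$ and \emph{analytic singularities}: locally $v=c\log\sum|f_l|^2+O(1)$, with $c>0$ constant and $(f_l)$ local generators of a global coherent ideal sheaf $I\ne0$. (One glues local Bergman-kernel approximants of $m\varphi$, $m\gg1$; $I$ is the multiplier ideal of $m\varphi$, and $v\ge\varphi-C$ comes from the Ohsawa--Takegoshi theorem.)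
\item[(D2)] (\cite{Dem}.) On a compact K\"ahler manifold, a class containing a closed positive current with bounded potentials is nef.
\item[(H)] Hironaka's principalization: on a compact complex manifold, an ideal sheaf $I\ne0$ becomes $\mathcal O(-F)$, with $F$ effective of simple normal crossing (snc) support, after finitely many blow-ups with smooth centers lying over the zero set of $I$.
\item[(F)] (Cao, Tsuji, Tian--Zhang.) The flow $\partial_\tau\hat\omega=-\mathrm{Ric}(\hat\omega)$, $\hat\omega(0)=\omega_0$, exists smoothly on $X$ as long as $\{\omega_0\}+\tau c_1(K_X)$ is K\"ahler.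
\item[(S)] Short-time existence for parabolic complex Monge--Amp\`ere equations with smooth, strictly admissible initial data on compact manifolds.
\item[(EK)] The local parabolic Evans--Krylov and Schauder theory (e.g.\ \cite[Thm.~4.1.4]{BG}): for $\partial_\tau U=\log\det(U_{j\bar k})+f$ on a ball times an interval, bounds for $U$, $\partial_\tau U$, $\Delta U$ and all derivatives of $f$ give bounds for all derivatives of $U$ on smaller balls, away from the initial time.
\item[(AY)] The Aubin--Yau inequality: for K\"ahler forms $\omega,\omega'$ and $\Delta_\omega=\mathrm{tr}_\omega dd^c$,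
\[
\Delta_\omega\log \mathrm{tr}_{\omega'}\omega\ \ge\ -\frac{\mathrm{tr}_{\omega'}\mathrm{Ric}(\omega)}{\mathrm{tr}_{\omega'}\omega}-C\,\mathrm{tr}_\omega\omega',\qquad C=C(\omega').
\]
\end{itemize}

We use the maximum principle in this form. If a function $H$ on $U\times[0,b']$, with $U$ a complex manifold, has a maximum at a point $(x,\tau)$ with $\tau>0$ and is smooth near it, then there $\partial_\tau H\ge0$ (with equality unless $\tau=b'$) and $dd^cH\le0$, hence $(\partial_\tau-\Delta_\omega)H\ge0$ for every K\"ahler form $\omega$. At a minimum the inequalities are reversed.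

\section{The scalar equation and a model case}\label{sec:model}

\subsection{Reduction}

Fix a smooth volume form $\Omega$ on $X$ and put
\[
\chi:=dd^c\log\Omega\in c_1(K_X),\qquad \theta_\tau:=\omega_0+\tau\chi\quad(\tau\ge0).
\]
With $\tau=e^t-1$ we have $\{\theta_\tau\}=e^t\alpha_t$. Put $\hat T:=e^{T_*}-1=\sup\{\tau:\{\theta_\tau\}\text{ psef}\}$. For $0<a<b$,
\begin{equation}\label{eq:convex}
\theta_a=\Bigl(1-\frac ab\Bigr)\omega_0+\frac ab\,\theta_b .
\end{equation}
Hence $\{\theta_\tau\}$ is psef for all $\tau<\hat T$, and if $\{\theta_b\}$ is K\"ahler, so is $\{\theta_a\}$ for $a<b$. Identity \eqref{eq:convex} will do more: a potential for $\theta_b$, multiplied by $a/b$, becomes a potential for $\theta_a$ with an additional positivity of $(1-\frac ab)\omega_0$.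

On an open set consider
\begin{equation}\label{eq:MA}
\partial_\tau\Phi=\log\frac{(\theta_\tau+dd^c\Phi)^n}{\Omega},\qquad \theta_\tau+dd^c\Phi>0 .
\end{equation}
If it holds, $\hat\omega:=\theta_\tau+dd^c\Phi$ satisfies $\partial_\tau\hat\omega=\chi+dd^c\log(\hat\omega^n/\Omega)=-\mathrm{Ric}(\hat\omega)$. Since $\mathrm{Ric}$ is invariant under scaling, $\omega(t):=e^{-t}\hat\omega(e^t-1)$ satisfies $\partial_t\omega=-\omega-\mathrm{Ric}(\omega)$. If moreover $\Phi_\tau\in \mathrm{PSH}(X,\theta_\tau)$, then $\omega(t)$ is a closed positive current in $\alpha_t$. So we need $\theta_\tau$-psh functions $\Phi_\tau$, $\tau\in[0,\hat T)$, with $\Phi_0=0$, solving \eqref{eq:MA} on Zariski open sets.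

\subsection{The model: a pluricanonical section}\label{sub:model}

Suppose $0\ne\sigma\in H^0(X,mK_X)$, with divisor $D$. Let $|\sigma|$ be its norm for the metric induced by $\Omega$: if $\Omega$ has density $G$ in local coordinates and $\sigma=f\,(dz_1\wedge\dots\wedge dz_n)^{m}$, then $|\sigma|^2=|f|^2/G^m$. Hence $dd^c\log|\sigma|^2=-m\chi$ off $D$. Scale $\sigma$ so that $|\sigma|\le1$, and prescribe the singularity
\[
\Psi_\tau:=\frac{\tau}{m}\log|\sigma|^2 .
\]
Then $\theta_\tau+dd^c\Psi_\tau=\omega_0$ off $D$ for all $\tau$. Writing $\Phi=\Psi+u$, \eqref{eq:MA} becomes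
\[
\partial_\tau u=\log\frac{(\omega_0+dd^cu)^n}{|\sigma|^{2/m}\,\Omega}\qquad\text{on }X\setminus D .
\]
The class no longer moves. The price is a density that vanishes along $D$, but this does not affect bounds for $u$. To see this, let $u$ be a smooth solution, with $u|_{\tau=0}=0$, on $X\times[0,b]$ of the regularized equation with density $(|\sigma|^2+\varepsilon^2)^{1/m}\Omega$, $0<\varepsilon\le1$. Then $|u|\le C$ with $C$ independent of $\varepsilon$.

\emph{Upper bound.} Let $\mathrm{vol}=\int\omega_0^n$. By Jensen's inequality and $\int(\omega_0+dd^cu)^n=\mathrm{vol}$,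
\[
\frac{d}{d\tau}\frac1{\mathrm{vol}}\int u\,\omega_0^n\le\log 1-\frac1{\mathrm{vol}}\int\log\frac{(|\sigma|^2+\varepsilon^2)^{1/m}\Omega}{\omega_0^n}\,\omega_0^n\le C,
\]
because $\log|\sigma|$ is integrable. By \eqref{eq:supmean}, $u\le C$.

\emph{Lower bound.} At a minimum of $u+C'\tau$ with $\tau>0$, $dd^cu\ge0$ and so
\[
\partial_\tau u\ge\log\frac{\omega_0^n}{(|\sigma|^2+\varepsilon^2)^{1/m}\Omega}\ge-C,
\]
while $\partial_\tau u\le-C'$. This is impossible for $C'>C$, so $u\ge-C'\tau$.

The lower bound rests on two facts: the reference form is bounded below, and the density is bounded above. The second says that $\partial_\tau\Psi$ is bounded above. Had we let the poles of $\Psi$ shrink in time, the density would be unbounded near $D$ and the argument would give nothing there. \emph{The singularities must be prescribed nonincreasing in time.}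

\subsection{What is missing in general}\label{sub:missing}

For general psef $K_X$ we have only a closed positive current $\chi+dd^c\varphi$ in $c_1(K_X)$, whose singularities can be arbitrary.
\begin{itemize}
\item[(a)] Demailly's theorem (D1) replaces $\varphi$ by a function $v$ with analytic singularities, at the cost of a loss of positivity: $\chi+dd^cv\ge-\varepsilon'\omega_0$. Then $\theta_\tau+dd^c(\tau v)\ge(1-\tau\varepsilon')\omega_0$, so a given approximant serves only for $\tau<1/\varepsilon'$. Approximants must therefore be renewed at a sequence of times, and we have to arrange that the potentials only decrease.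
\item[(b)] The polar sets need not be divisors. On blow-ups they are, but then the reference form is only bounded below by the pullback of $\omega_0$, which degenerates on the exceptional locus. Barriers repair this.
\item[(c)] The solutions obtained up to different times have to agree. This needs a comparison principle for functions with prescribed poles.
\end{itemize}
We also want $\Psi$ to be smooth for small $\tau$, unlike in the model, so that the family coincides with the smooth flow near $t=0$ and the flow equation holds up to $t=0$.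

\section{Singular potentials}\label{sec:sing}

\subsection{Potentials at the nodes}

For $\tau<\hat T$ let
\[
V_\tau:=\sup\{w\in \mathrm{PSH}(X,\theta_\tau):w\le0\}\in \mathrm{PSH}(X,\theta_\tau),
\]
a potential with minimal singularities: every $w\in \mathrm{PSH}(X,\theta_\tau)$ satisfies $w\le V_\tau+\sup w$. Fix nodes $0=\tau_0<\tau_1<\tau_2<\cdots\to\hat T$ with $\{\theta_{\tau_1}\}$ K\"ahler. We construct $\psi_j\in \mathrm{PSH}(X,\theta_{\tau_j})$ whose poles become divisors on a blow-up of $X$. The monotonicity $\psi_j\le\psi_{j-1}$ will come from a sandwich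
\[
V_{\tau_{j+1}}-C\ \le\ \psi_j\ \le\ V_{\tau_j}+C .
\]
The right inequality is automatic. For the left one, $\psi_j$ is made from an approximant of $V_{\tau_{j+1}}$, the potential at the \emph{next} node, and \eqref{eq:convex} with $a=\tau_j$, $b=\tau_{j+1}$ provides the positivity.

\begin{lemma}\label{lem:nodes}
There are analytic sets $Z_j$, $U_j:=X\setminus Z_j$, maps $\mu_j:X_j\to X$ from compact K\"ahler manifolds, and functions $\psi_j\in\mathrm{PSH}(X,\theta_{\tau_j})$ $(j\ge0)$ with the following properties.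
\begin{itemize}
\item[\textup{(A1)}] $Z_0=Z_1=\emptyset$, $X_0=X_1=X$, and $Z_{j-1}\subset Z_j\subsetneq X$ for $j\ge1$. The map $\mu_j$ is the composition of $\mu_{j-1}$ with a map $X_j\to X_{j-1}$ which is a finite (possibly empty) composition of blow-ups with smooth centers, and $\mu_j$ is an isomorphism over $U_j$. $E^{(j)}:=\mu_j^{-1}(Z_j)$ is an snc divisor (possibly $0$).
\item[\textup{(A2)}] $\psi_j$ is smooth on $U_j$. With $E^{(j)}=\bigcup_iE_i$, $E_i=\{s_i=0\}$, we have $\mu_j^*\psi_j=\sum_id_i\log|s_i|^2_{h_i}+\text{smooth}$ with \emph{every} $d_i>0$. Off $E^{(j)}$, $\mu_j^*\theta_{\tau_j}+dd^c\mu_j^*\psi_j=\beta_j$ with $\beta_j$ a K\"ahler form on $X_j$.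
\item[\textup{(A3)}] $\psi_0=0$ and $\psi_j\le\psi_{j-1}\le0$ for $j\ge 1$.
\item[\textup{(A4)}] $\psi_j\ge V_{\tau_{j+1}}-C_j$, and $Z_j\subset\{x:\nu(V_{\tau_{j+1}},x)>0\}$.
\end{itemize}
\end{lemma}

\begin{proof}
Take $\psi_0=0$, $\beta_0=\omega_0$, and $\psi_1\le0$ smooth with $\beta_1=\theta_{\tau_1}+dd^c\psi_1$ K\"ahler. For $j=0,1$, (A4) holds since $\psi_j$ is bounded and $V_{\tau_{j+1}}\le0$. Let $j\ge2$ and suppose the construction done up to $j-1$.

\emph{The approximant.} Let $\lambda=\tau_j/\tau_{j+1}<1$ and $\delta=(1-\lambda)/2$. By (D1) there is $v$ with analytic singularities (ideal $I$, constant $c$), $v\ge V_{\tau_{j+1}}-C$ and $\theta_{\tau_{j+1}}+dd^cv\ge-\varepsilon'\omega_0$, where $\lambda\varepsilon'\le\delta$. By \eqref{eq:convex},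
\begin{equation}\label{eq:gain}
\theta_{\tau_j}+dd^c(\lambda v)=(1-\lambda)\omega_0+\lambda(\theta_{\tau_{j+1}}+dd^cv)\ge\delta\omega_0 .
\end{equation}
Let $Z_j$ be the zero set of $I$, that is, $Z_j=\{v=-\infty\}$. At $x\in Z_j$ the local form of $v$ gives $\nu(v,x)\ge2c>0$, and $V_{\tau_{j+1}}\le v+C$, so $\nu(V_{\tau_{j+1}},x)>0$. Next, $\lambda v\in \mathrm{PSH}(X,\theta_{\tau_j})$, so by (A4) for $j-1$
\[
\lambda v\le V_{\tau_j}+C\le\psi_{j-1}+C .
\]
As $\psi_{j-1}=-\infty$ on $Z_{j-1}$, this gives $Z_{j-1}\subset Z_j$.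

\emph{The blow-up.} By (H), principalize $I\cdot\mathcal O_{X_{j-1}}$. This gives $X_j\to X_{j-1}$, hence $\mu=\mu_j:X_j\to X$. The centers lie over $Z_j\supset Z_{j-1}$, so $\mu$ is an isomorphism over $U_j$. Also $I\cdot\mathcal O_{X_j}=\mathcal O(-F)$, where $\mathrm{supp}\,F=\mu^{-1}(Z_j)=E^{(j)}$ is snc. (If $Z_j=\emptyset$, then $Z_{j-1}=\emptyset$, $X_j=X$, and $F=R=0$ below.)

There is an effective $\mathbb R$-divisor $R$ with support exactly $E^{(j)}$ such that $\{\mu^*\omega_0\}-\{R\}$ is K\"ahler. Indeed, subtracting at each blow-up a small multiple of the exceptional divisor gives such a divisor supported in the exceptional locus of $\mu$, which is contained in $E^{(j)}$. Since the K\"ahler cone is open, we may then add small positive multiples of all components of $E^{(j)}$, including the non-exceptional ones. For $0<s\le1$,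
\[
\{\mu^*\omega_0\}-s\{R\}=(1-s)\{\mu^*\omega_0\}+s(\{\mu^*\omega_0\}-\{R\})
\]
is K\"ahler, as a sum of a nef and a K\"ahler class. Each component of $E^{(j)}$ has positive multiplicity in $F$, so $R\le NcF$ for some $N>0$. Fix $s\in(0,1]$ with $\lambda+\delta sN\le1$.

\emph{A K\"ahler class.} Since $\sum|f_l\circ\mu|^2$ is locally comparable with $|s_F|^2$, we have $\mu^*(\lambda v)=\lambda c\log|s_F|^2+w$ off $E^{(j)}$, with $w$ bounded. With the smooth form $\Gamma:=\mu^*\theta_{\tau_j}-\delta\mu^*\omega_0-\lambda c\,c_F$, \eqref{eq:gain} gives, off $E^{(j)}$,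
\[
\Gamma+dd^cw=\mu^*(\theta_{\tau_j}+dd^c\lambda v)-\delta\mu^*\omega_0\ge0 .
\]
So $w$ extends to a bounded $\Gamma$-psh function on $X_j$, and the class $\xi:=\{\Gamma\}=\mu^*\{\theta_{\tau_j}\}-\delta\{\mu^*\omega_0\}-\lambda c\{F\}$ is nef by (D2). Put $D=\lambda cF+\delta sR$. Then
\[
\mu^*\{\theta_{\tau_j}\}-\{D\}=\xi+\delta(\{\mu^*\omega_0\}-s\{R\})
\]
is K\"ahler. Choose a K\"ahler form $\beta_j$ in it. By the $dd^c$-lemma there is $g=\log|s_D|^2+\text{smooth}$ with $\mu^*\theta_{\tau_j}+dd^cg=\beta_j$ off $E^{(j)}$. Let $\psi_j=g\circ\mu^{-1}$ on $U_j$. It is bounded above and $\theta_{\tau_j}$-psh, hence extends to an element of $\mathrm{PSH}(X,\theta_{\tau_j})$; since $g\to-\infty$ at $E^{(j)}$, it equals $-\infty$ exactly on $Z_j$. As $D$ has support $E^{(j)}$, (A2) holds.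

\emph{\textup{(A4)} and \textup{(A3)}.} From $R\le NcF$ we get $\log|s_R|^2\ge Nc\log|s_F|^2-C$. As $c\log|s_F|^2=\mu^*v+O(1)$,
\[
g\ge(\lambda+\delta sN)\,c\log|s_F|^2-C\ge(\lambda+\delta sN)\,\mu^*v-C .
\]
Since $\lambda+\delta sN\le1$ and $v$ is bounded above, $\psi_j\ge v-C\ge V_{\tau_{j+1}}-C$, which is (A4). Finally $\psi_j\le V_{\tau_j}+C\le\psi_{j-1}+C$ by (A4) for $j-1$; subtracting a constant from $\psi_j$ gives (A3).
\end{proof}

From here on (A4) is used only for the last assertions of Theorem~\ref{thm:main}(1); everything else uses only (A1)--(A3).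

\subsection{Interpolation in time}

Between nodes we interpolate. The piecewise linear interpolation of the $\psi_j$ has slope
\[
\sigma_j:=\frac{\psi_j-\psi_{j-1}}{\ell_j}\le0\quad\text{on }[\tau_{j-1},\tau_j],\qquad \ell_j:=\tau_j-\tau_{j-1},
\]
where $\sigma_j$ is a smooth function on $U_j$. We need an interpolation that is smooth in $\tau$, so we smooth the jumps of the slope without destroying the convex-combination structure.

Let $0<r_j\le\frac14\min(\ell_j,\ell_{j+1})$ and $b_k:=\tau_k-r_k$ $(j,k\ge1)$; the $b_k$ increase to $\hat T$. Let $\zeta:\mathbb R\to[0,1]$ be smooth and nondecreasing, $\zeta=0$ on $(-\infty,-1]$, $\zeta=1$ on $[1,\infty)$, $\zeta(x)+\zeta(-x)=1$. Put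
\[
\zeta_j(\tau)=\zeta\Bigl(\frac{\tau-\tau_j}{r_j}\Bigr)\ (j\ge1),\qquad \kappa_1=1-\zeta_1,\qquad \kappa_j=\zeta_{j-1}-\zeta_j\ (j\ge2),
\]
which are smoothed indicator functions of the intervals $[\tau_{j-1},\tau_j]$, and
\[
S_\tau:=\sum_{j\ge1}\kappa_j(\tau)\sigma_j,\qquad \Psi_\tau:=\int_0^\tau S_{\tau'}\,d\tau' .
\]
For $\tau\le b_k$ only the terms with $j\le k$ occur (Lemma~\ref{lem:weights}), so $S$ and $\Psi$ are smooth functions on $U_k\times[0,b_k]$ for every $k$.

\begin{lemma}\label{lem:weights}
There are smooth functions $c_j:[0,\hat T)\to[0,1]$, $j\ge0$, with $c_0(0)=1$ and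
\[
\sum_jc_j=1,\qquad \sum_jc_j(\tau)\tau_j=\tau,\qquad \Psi_\tau=\sum_jc_j(\tau)\psi_j\ \text{ on }U_k\text{ for }\tau\le b_k .
\]
For $\tau\le b_k$ we have $c_j(\tau)=0=\kappa_j(\tau)$ for $j>k$. Moreover $\partial_\tau\Psi_\tau=S_\tau\le0$.
\end{lemma}

\begin{proof}
For $j\ge2$ we have $r_{j-1}+r_j\le\ell_j/2$, so $\zeta_{j-1}=1$ wherever $\zeta_j\neq0$; hence $\kappa_j\ge0$ for all $j\ge1$, and $S_\tau\le0$. Clearly $\sum\kappa_j=1$, and the symmetry of $\zeta$ gives $\int_0^{\hat T}\kappa_j=\ell_j$. Hence $a_j(\tau):=\ell_j^{-1}\int_0^\tau\kappa_j\in[0,1]$.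

We have $a_j\ge a_{j+1}$. For $\tau\le\tau_j-r_j$, $\kappa_{j+1}=0$ on $[0,\tau]$ and $a_{j+1}=0$. For $\tau\ge\tau_j+r_j$, $a_j=1$. In between,
\[
a_{j+1}\le\frac{2r_j}{\ell_{j+1}}\le\frac12\le1-\frac{2r_j}{\ell_j}\le a_j .
\]
Put $c_0=1-a_1$ and $c_j=a_j-a_{j+1}$ for $j\ge1$. Then $c_j\ge0$ and $\sum c_j=1$. For $\tau\le b_k=\tau_k-r_k$ we have $\kappa_j=0$ on $[0,\tau]$, hence $a_j=0$ and $c_j=0$, for all $j>k$; so all sums are finite. Summation by parts, with $\tau_0=0$ and $\psi_0=0$, gives $\sum c_j\tau_j=\sum a_j\ell_j=\int_0^\tau\sum\kappa_j=\tau$ and $\sum c_j\psi_j=\sum a_j(\psi_j-\psi_{j-1})=\Psi_\tau$. At $\tau=0$ all $a_j$ vanish.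
\end{proof}

In particular $\Psi_\tau=c_1(\tau)\psi_1$ is smooth on $X$ for $\tau\le b_1$.

\subsection{The situation on $X_k$}\label{sub:Xk}

Fix $k\ge1$ and write
\[
\mu=\mu_k,\quad E=E^{(k)}=\bigcup_iE_i,\quad \omega':=\beta_k,\quad \rho:=\mu^*\psi_k\le0,\quad dV=\omega'^n .
\]
Thus $\omega'$ is a K\"ahler form on $X_k$. Fix metrics $h_i$ with $|s_i|\le1$. Identify $U_k$ with $X_k\setminus E$, and write $\beta_j$ $(j\le k)$ also for its pullback to $X_k$, a smooth semipositive form. If $E=\emptyset$, statements about behavior at $E$ are vacuous. By (A2), $\rho=\sum_id_i\log|s_i|^2+\text{smooth}$ with all $d_i>0$; in particular $\rho\to-\infty$ at $E$.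

\emph{The reference forms.} For $\tau\in[0,b_k]$ put $\Theta_\tau:=\sum_jc_j(\tau)\beta_j$. Since $\theta_\tau$ is affine in $\tau$ and $\sum c_j\tau_j=\tau$, off $E$
\begin{equation}\label{eq:Theta}
\mu^*\theta_\tau+dd^c\Psi_\tau=\sum_jc_j(\theta_{\tau_j}+dd^c\psi_j)=\Theta_\tau,\qquad \Theta_\tau\ge\delta\,\mu^*\omega_0,
\end{equation}
for some $\delta\in(0,1]$, because each $\beta_j$ is K\"ahler on the compact manifold $X_j$. This is the substitute for the fixed form $\omega_0$ of Section~\ref{sub:model}.

\emph{The barrier.} Choose $A_0\ge1$ with $\theta_{\tau_k}\le A_0\omega_0$. Off $E$,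
\begin{equation}\label{eq:ddcrho}
dd^c\rho=\omega'-\mu^*\theta_{\tau_k}\ge\omega'-A_0\,\mu^*\omega_0 ,
\end{equation}
and with \eqref{eq:Theta}
\begin{equation}\label{eq:barrier}
\Theta_\tau+\eta\,dd^c\rho\ge\eta\,\omega'\quad\text{off }E,\qquad 0<\eta\le\eta_0:=\delta/A_0 .
\end{equation}
So a small multiple of $\rho$ makes the degenerate form $\Theta_\tau$ uniformly positive.

\emph{The density.} We have
\begin{equation}\label{eq:Q}
e^{S_\tau}\mu^*\Omega=e^{Q_\tau}dV,\qquad Q_\tau=\sum_iq_i(\tau)\log|s_i|^2+f_\tau,\qquad q_i\ge0,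
\end{equation}
with $q_i$ smooth on $[0,b_k]$ and $f$ smooth on $X_k\times[0,b_k]$. Indeed, for $j\le k$ the divisor $E^{(j)}$ pulls back to a divisor supported in $E$, by (A1). So $\mu^*\sigma_j$ is a combination of the $\log|s_i|^2$ plus a smooth function, and $\sigma_j\le0$, i.e.\ (A3), forces the coefficients to be nonnegative. The zeros of the Jacobian of $\mu$ form an effective divisor supported in $E$.

\emph{The solution class.} For $0<b\le b_k$ let $\mathcal S_k(b)$ be the set of continuous $\Phi:U_k\times[0,b]\to\mathbb R$, smooth for $\tau>0$, solving \eqref{eq:MA} for $\tau>0$, with $\Phi_0=0$ and $\Phi-\Psi$ bounded.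

\section{Uniqueness with prescribed singularities}\label{sec:uniq}

The difference of two elements of $\mathcal S_k(b)$ is bounded, but on the noncompact set $U_k$ it need not attain its maximum. We mix in a little of a strict subsolution that tends to $-\infty$ at $Z_k$ relative to $\Psi$.

\begin{lemma}\label{lem:uniq}
For $0<b\le b_k$, $\mathcal S_k(b)$ has at most one element.
\end{lemma}

\begin{proof}
Let $\Phi^1,\Phi^2\in\mathcal S_k(b)$ and $P_\tau:=\Psi_\tau+\eta_0\psi_k-M\tau$ on $U_k$. By \eqref{eq:Theta} and \eqref{eq:barrier}, $\theta_\tau+dd^cP\ge\eta_0\omega'$. Since $\mu^*\Omega\le C\,dV$, there is $C$, independent of $M$, with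
\[
\log\frac{(\theta_\tau+dd^cP)^n}{\Omega}\ge-C .
\]
Also $\partial_\tau P=S_\tau-M\le-M$. Take $M>C$. For $0<\lambda<1$ let
\[
G=(1-\lambda)\Phi^1+\lambda P-\Phi^2=(\Phi^1-\Phi^2)+\lambda\bigl(\eta_0\psi_k-M\tau-(\Phi^1-\Psi)\bigr).
\]
As $\Phi^1-\Psi$ and $\Phi^2-\Psi$ are bounded, $G$ is continuous on $U_k\times[0,b]$ and tends to $-\infty$ at $Z_k$, uniformly in $\tau$; so it attains its maximum. Suppose this happens at a point with $\tau>0$. There $dd^cG\le0$, that is,
\[
\theta_\tau+dd^c\Phi^2\ge(1-\lambda)(\theta_\tau+dd^c\Phi^1)+\lambda(\theta_\tau+dd^cP).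
\]
Monotonicity and concavity of $\log\det$ give $\partial_\tau\Phi^2\ge(1-\lambda)\partial_\tau\Phi^1-\lambda C$. Hence
\[
\partial_\tau G=(1-\lambda)\partial_\tau\Phi^1+\lambda\,\partial_\tau P-\partial_\tau\Phi^2\le\lambda(C-M)<0,
\]
contradicting $\partial_\tau G\ge0$. So the maximum is attained at $\tau=0$, where $G=\lambda\eta_0\psi_k\le0$. Thus $G\le0$, and $\lambda\to0$ gives $\Phi^1\le\Phi^2$. Exchange the roles.
\end{proof}

The condition that $\Phi-\Psi$ is bounded cannot be dropped: see the elliptic curve in Section~\ref{sec:rest}.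

\section{Existence on $X_k$}\label{sec:exist}

\begin{proposition}\label{prop:exist}
$\mathcal S_k(b_k)\ne\emptyset$ for every $k\ge1$.
\end{proposition}

The proof occupies this section. We keep the notation of Section~\ref{sub:Xk} and write $b=b_k$. Writing $\Phi=\Psi+u$, we want $\partial_\tau u=\log\frac{(\Theta_\tau+dd^cu)^n}{e^{Q_\tau}dV}$ off $E$. We regularize, prove estimates that are uniform away from $E$, pass to the limit, and then show that the limit is bounded.

For $\varepsilon\in(0,1]$ put $\Theta_{\tau,\varepsilon}=\Theta_\tau+\varepsilon\omega'$ and $Q_{\tau,\varepsilon}=\sum_iq_i(\tau)\log(|s_i|^2+\varepsilon^2)+f_\tau$. On $X_k\times[0,b]$ consider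
\begin{equation}\label{eq:reg}
\partial_\tau u=\log\frac{\omega^n}{e^{Q_{\tau,\varepsilon}}dV},\qquad \omega:=\Theta_{\tau,\varepsilon}+dd^cu>0,\qquad u|_{\tau=0}=0 .
\end{equation}
We write $u=u_\varepsilon$, $\dot u=\partial_\tau u$, $\Delta=\mathrm{tr}_\omega dd^c$. Constants do not depend on $\varepsilon$ unless stated. Uniformly in $\varepsilon$ and $\tau$ we have
\begin{equation}\label{eq:Qbounds}
C_0\rho-C\le Q_{\tau,\varepsilon}\le C,\quad |\partial_\tau Q_{\tau,\varepsilon}|\le C(1-\rho),\quad dd^cQ_{\tau,\varepsilon}\ge-C\omega',\quad \log\frac{(\mu^*\omega_0)^n}{dV}\ge C\rho-C .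
\end{equation}
Since all $d_i>0$ and $|s_i|\le1$, every combination of the $-\log|s_i|^2$ with bounded nonnegative coefficients is at most $C(1-\rho)$. With $\log|s_i|^2\le\log(|s_i|^2+\varepsilon^2)\le\log2$ this gives the first two bounds, and it gives the last one because $(\mu^*\omega_0)^n/dV$ vanishes exactly along the Jacobian divisor of $\mu$, to the corresponding order. For the third, put $\varphi=\log|s_i|^2$, so that $\log(|s_i|^2+\varepsilon^2)=\log(e^\varphi+\varepsilon^2)$ is a convex function of $\varphi$ with derivative in $(0,1)$. Off $E_i$, $dd^c\varphi$ is the restriction of a smooth form, hence $dd^c\log(e^\varphi+\varepsilon^2)\ge-C\omega'$, and this extends over $E_i$ by continuity. Since $q_i\ge0$, the third bound follows; here monotonicity of $\Psi$ is used.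

At $\tau=0$ we have $\Theta_{0,\varepsilon}=\mu^*\omega_0+\varepsilon\omega'>0$. By (S), \eqref{eq:reg} has a smooth solution on a maximal interval $[0,\tau_{\max})$, or on $[0,b]$. Steps 1--3 are carried out on compact subintervals, where $u$, $\dot u$, $\omega$ are smooth on $X_k$; the constants do not depend on the subinterval. As $u$ and $\dot u$ are bounded there (not yet uniformly), adding a positive multiple of $\rho$ forces a maximum, and subtracting one forces a minimum, to lie away from $E$.

\subsection*{Step 1: bounds for $u$}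

\emph{Upper bound.} As in the model case, with $\mathrm{vol}=\int dV$, Jensen's inequality gives
\[
\frac{d}{d\tau}\frac1{\mathrm{vol}}\int u\,dV\le\log\Bigl(\frac1{\mathrm{vol}}\int\Theta_{\tau,\varepsilon}^n\Bigr)-\frac1{\mathrm{vol}}\int Q_{\tau,\varepsilon}\,dV\le C,
\]
since the $Q_{\tau,\varepsilon}$ are bounded in $L^1$ by \eqref{eq:Qbounds}. As $\Theta_{\tau,\varepsilon}\le C\omega'$, \eqref{eq:supmean} gives $u\le C$.

\emph{Lower bound.} Let $0<\eta\le\eta_0$. The function $u-\eta\rho+C'\tau$ tends to $+\infty$ at $E$. At a minimum with $\tau>0$, \eqref{eq:barrier} gives $\omega\ge\Theta_{\tau,\varepsilon}+\eta\,dd^c\rho\ge\eta\omega'$, so $\dot u\ge n\log\eta-Q_{\tau,\varepsilon}\ge-C_\eta$. But $\dot u\le-C'$, a contradiction if $C'>C_\eta$. At $\tau=0$ the function is $-\eta\rho\ge0$. Enlarging $C_\eta$, we get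
\begin{equation}\label{eq:C0}
\eta\rho-C_\eta\le u\le C\qquad(0<\eta\le\eta_0).
\end{equation}

In Steps 1--3 set $\eta=\eta_0$ from now on. Since $\Delta u=n-\mathrm{tr}_\omega\Theta_{\tau,\varepsilon}$, off $E$
\begin{equation}\label{eq:heat}
(\partial_\tau-\Delta)(u-\eta\rho)=\dot u-n+\mathrm{tr}_\omega(\Theta_{\tau,\varepsilon}+\eta\,dd^c\rho)\ge\dot u-n+\eta\,\mathrm{tr}_\omega\omega' .
\end{equation}
We apply the maximum principle to quantities corrected by $\mp A(u-\eta\rho)$. The term $A\eta\,\mathrm{tr}_\omega\omega'$ absorbs errors. In the value of the corrected quantity, the barrier contributes a favorable $A\eta|\rho|$, and by \eqref{eq:C0} with $\eta/2$ the term in $u$ costs at most $\frac{A\eta}2|\rho|+C$. The spare half absorbs the growth in $|\rho|$ of the other terms and closes the next two steps.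

\subsection*{Step 2: $|\dot u|\le C_2(1-\rho)$}

Differentiating \eqref{eq:reg} gives $(\partial_\tau-\Delta)\dot u=\mathrm{tr}_\omega(\partial_\tau\Theta_\tau)-\partial_\tau Q_{\tau,\varepsilon}$. Hence, by \eqref{eq:Qbounds}, there is $C_1\ge1$ with
\begin{equation}\label{eq:dotu}
|(\partial_\tau-\Delta)\dot u|\le C_1\mathrm{tr}_\omega\omega'+C_1(1-\rho).
\end{equation}
At $\tau=0$ we have $\dot u=\log\frac{(\mu^*\omega_0+\varepsilon\omega')^n}{dV}-Q_{0,\varepsilon}$. So, enlarging $C_1$, \eqref{eq:Qbounds} gives $|\dot u|\le C_1(1-\rho)$ at $\tau=0$, and \eqref{eq:C0} with $\eta/2$ gives $u\ge\frac\eta2\rho-C_1$.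

\emph{Upper bound.} Let $H=\dot u-A(u-\eta\rho)$, with $A\ge1$, $A\eta\ge C_1$ and $A^2\eta\ge2C_1$. It tends to $-\infty$ at $E$. By \eqref{eq:heat} and \eqref{eq:dotu},
\[
(\partial_\tau-\Delta)H\le C_1(1-\rho)-A\dot u+An .
\]
At a maximum with $\tau>0$ the left side is $\ge0$, so $\dot u\le n+C_1-\frac{C_1}A\rho$, and
\[
H\le C-\frac{C_1}A\rho-\frac{A\eta}2\rho+A\eta\rho=C+\Bigl(\frac{A\eta}2-\frac{C_1}A\Bigr)\rho\le C .
\]
At $\tau=0$, $H\le C_1-C_1\rho+A\eta\rho\le C_1$. Hence $\dot u\le C+A(u-\eta\rho)\le C(1-\rho)$.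

\emph{Lower bound.} Let $G=\dot u+A(u-\eta\rho)$ with $A\eta\ge C_1+1$. It tends to $+\infty$ at $E$. By \eqref{eq:heat} and \eqref{eq:dotu},
\[
(\partial_\tau-\Delta)G\ge \mathrm{tr}_\omega\omega'+A\dot u-C_A+C_1\rho .
\]
The arithmetic--geometric mean inequality and $Q_{\tau,\varepsilon}\le C$ give
\begin{equation}\label{eq:amgm}
\mathrm{tr}_\omega\omega'\ge n\Bigl(\frac{\omega'^n}{\omega^n}\Bigr)^{1/n}=n\,e^{-(\dot u+Q_{\tau,\varepsilon})/n}\ge c_1e^{-\dot u/n},\qquad c_1>0 .
\end{equation}
At a minimum with $\tau>0$, put $y=\max(-\dot u,0)$. If $y>0$ then $c_1e^{y/n}-Ay\le C_A-C_1\rho$. For every $B>0$ we have $c_1e^{y/n}\ge(A+B)y-C_{A,B}$, so $y\le C-\frac{C_1}B\rho$. Taking $B=2C_1/(A\eta)$ we get $\dot u\ge-C+\frac{A\eta}2\rho$ at this point, also when $y=0$. Hence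
\[
G\ge-C+\frac{A\eta}2\rho+\frac{A\eta}2\rho-A\eta\rho=-C .
\]
At $\tau=0$, $G\ge-C_1+C_1\rho-A\eta\rho\ge-C_1$. So $\dot u\ge-C-Au+A\eta\rho\ge-C(1-\rho)$.

\subsection*{Step 3: bounds for $\omega$}

From \eqref{eq:reg}, $dd^c\dot u=-\mathrm{Ric}(\omega)+\mathrm{Ric}(\omega')-dd^cQ_{\tau,\varepsilon}$. Hence
\[
\partial_\tau\omega+\mathrm{Ric}(\omega)=\partial_\tau\Theta_\tau+\mathrm{Ric}(\omega')-dd^cQ_{\tau,\varepsilon}\le C\omega' .
\]
With (AY) and $\mathrm{tr}_{\omega'}\omega\cdot \mathrm{tr}_\omega\omega'\ge n^2$,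
\begin{equation}\label{eq:logtr}
(\partial_\tau-\Delta)\log \mathrm{tr}_{\omega'}\omega\le\frac{C}{\mathrm{tr}_{\omega'}\omega}+C\,\mathrm{tr}_\omega\omega'\le C_4\,\mathrm{tr}_\omega\omega' .
\end{equation}
Let $H=\log \mathrm{tr}_{\omega'}\omega-A(u-\eta\rho)$ with $A\eta\ge C_4+1$. It tends to $-\infty$ at $E$, and by \eqref{eq:heat} $(\partial_\tau-\Delta)H\le-\mathrm{tr}_\omega\omega'+An-A\dot u$. At a maximum with $\tau>0$, Step 2 gives
\[
\mathrm{tr}_\omega\omega'\le A(n-\dot u)\le AC_3(1-\rho),\qquad C_3=C_2+n.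
\]
Let $\lambda_1,\dots,\lambda_n$ be the eigenvalues of $\omega$ with respect to $\omega'$. From $\lambda_i=\prod_l\lambda_l\cdot\prod_{l\ne i}\lambda_l^{-1}$ we get
\[
\mathrm{tr}_{\omega'}\omega\le n(\mathrm{tr}_\omega\omega')^{n-1}\frac{\omega^n}{\omega'^n},\qquad \frac{\omega^n}{\omega'^n}=e^{\dot u+Q_{\tau,\varepsilon}} .
\]
Since $\log(1-\rho)\le-\rho$, at the maximum
\[
\log \mathrm{tr}_{\omega'}\omega\le C_A+(n-1)\log(1-\rho)+C_2(1-\rho)\le C_A-C_5\rho,\qquad C_5=C_2+n,
\]
where $C_5$ does not depend on $A$. Therefore $H\le C_A-C_5\rho-\frac{A\eta}2\rho+A\eta\rho\le C_A$ if also $A\eta\ge2C_5$. At $\tau=0$, $H\le\log \mathrm{tr}_{\omega'}(\mu^*\omega_0+\varepsilon\omega')+A\eta\rho\le C$. Hence $\log \mathrm{tr}_{\omega'}\omega\le C+A(u-\eta\rho)$, so $\mathrm{tr}_{\omega'}\omega\le Ce^{-C\rho}$. Moreover $\omega^n=e^{\dot u+Q_{\tau,\varepsilon}}\omega'^n\ge C^{-1}e^{C\rho}\omega'^n$. An upper bound on the eigenvalues and a lower bound on their product bound the smallest one from below, so with a uniform $C$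
\begin{equation}\label{eq:C2}
C^{-1}e^{C\rho}\,\omega'\le\omega\le Ce^{-C\rho}\,\omega'\quad\text{on }X_k\setminus E .
\end{equation}

\subsection*{Higher derivatives}

On coordinate balls the forms $\beta_j$, $\omega'$ have potentials $p_j$, $p'$. With $p_{\tau,\varepsilon}=\sum_jc_j(\tau)p_j+\varepsilon p'$ we have $\Theta_{\tau,\varepsilon}=dd^cp_{\tau,\varepsilon}$, and $U=u+p_{\tau,\varepsilon}$ solves $\partial_\tau U=\log\det(U_{l\bar m})+f$ with
\[
f=\partial_\tau p_{\tau,\varepsilon}-Q_{\tau,\varepsilon}-\log(\text{density of }dV)+\text{const}.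
\]
All derivatives of $p_{\tau,\varepsilon}$ are bounded independently of $\varepsilon$. All derivatives of $Q_{\tau,\varepsilon}$ are bounded for fixed $\varepsilon$, and bounded independently of $\varepsilon$ on balls relatively compact in $X_k\setminus E$. So by (EK) bounds on $u$, $\dot u$, $\mathrm{tr}_{\omega'}\omega$ on a ball give bounds on all derivatives of $u$ on smaller balls, away from the initial time.

\subsection*{Existence of $u_\varepsilon$ on $[0,b]$}

Fix $\varepsilon$; in this paragraph constants may depend on $\varepsilon$. Now $Q_{\tau,\varepsilon}$ is smooth and $\Theta_{\tau,\varepsilon}\ge\varepsilon\omega'$, so no barrier is needed: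
\begin{equation}\label{eq:heateps}
(\partial_\tau-\Delta)u=\dot u-n+\mathrm{tr}_\omega\Theta_{\tau,\varepsilon}\ge\dot u-n+\varepsilon\,\mathrm{tr}_\omega\omega' .
\end{equation}
\begin{itemize}
\item By Step 1, $u\le C$. At a minimum of $u+C'\tau$ with $\tau>0$, $\omega\ge\varepsilon\omega'$ and so $\dot u\ge-C$, which is impossible if $C'>C$. Hence $|u|\le C$.
\item We have $|(\partial_\tau-\Delta)\dot u|\le C_1\mathrm{tr}_\omega\omega'+C$. At a maximum of $\dot u-Au$ $(A\varepsilon\ge C_1)$ with $\tau>0$, $0\le C-A\dot u+An$, so $\dot u\le C$ there. As $u$ is bounded and $\dot u|_{\tau=0}$ is bounded, $\dot u\le C$ everywhere. At a minimum of $\dot u+Au$ $(A\varepsilon\ge C_1+1)$ with $\tau>0$, \eqref{eq:amgm} gives $0\ge \mathrm{tr}_\omega\omega'+A\dot u-C\ge c_1e^{-\dot u/n}+A\dot u-C$, so $\dot u\ge-C$ there, hence everywhere.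
\item At a maximum of $\log \mathrm{tr}_{\omega'}\omega-Au$ $(A\varepsilon\ge C_4+1)$ with $\tau>0$, \eqref{eq:logtr} and \eqref{eq:heateps} give $\mathrm{tr}_\omega\omega'\le A(n-\dot u)\le C$. Since $\omega^n/\omega'^n=e^{\dot u+Q_{\tau,\varepsilon}}$ is bounded, $\mathrm{tr}_{\omega'}\omega\le C$ there, hence everywhere.
\end{itemize}
By (EK), $u$ is bounded in $C^\infty$ near the end of its maximal interval, so it extends smoothly to the end point. There $\omega>0$, by the bounds on $\mathrm{tr}_{\omega'}\omega$ and $\omega^n/\omega'^n$. If the end point were $<b$, (S) would continue the solution; the two pieces fit together smoothly because the equation determines all derivatives at the junction from $u$ there. Hence $u_\varepsilon$ exists on $[0,b]$.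

\subsection*{Passage to the limit}

On compact subsets of $X_k\setminus E$, $Q_{\tau,\varepsilon}\to Q_\tau$ and $\Theta_{\tau,\varepsilon}\to\Theta_\tau$ smoothly as $\varepsilon\to 0$. By \eqref{eq:C0}, Step 2, \eqref{eq:C2} and (EK), the $u_\varepsilon$ are bounded in $C^\infty$ on compact subsets of $(X_k\setminus E)\times(0,b]$. A subsequence converges there smoothly to a function $u$ with $\Theta_\tau+dd^cu>0$ and, by \eqref{eq:Q},
\begin{equation}\label{eq:limit}
\partial_\tau u=\log\frac{(\Theta_\tau+dd^cu)^n}{e^{S_\tau}\mu^*\Omega},\qquad \eta\rho-C_\eta\le u\le C\ \ (0<\eta\le\eta_0),\qquad |u|\le C_2(1-\rho)\tau .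
\end{equation}
The last bound, which is Step 2 integrated in time, shows that $u$ extends continuously by $u|_{\tau=0}=0$.

\subsection*{The limit is bounded}

So far $u$ is bounded below only up to an arbitrarily small multiple of $\rho$, because $\Theta_\tau$ degenerates on $E$. We now repeat the lower bound of the model case, using $\rho$ only to ensure that the minimum exists, and comparing with $\mu^*\omega_0$ and $\mu^*\Omega$, which degenerate at the same rate.

Let $0<\eta\le\eta_0/2$. By \eqref{eq:limit} with $\eta/2$, for every $C'\ge0$ we have $u-\eta\rho+C'\tau\ge-\frac\eta2\rho-C_{\eta/2}$, so this function attains its minimum on $U_k\times[0,b]$. If it is attained at $\tau>0$, then there, by \eqref{eq:ddcrho}, \eqref{eq:Theta} and $\eta A_0\le\delta/2$,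
\[
\Theta_\tau+dd^cu\ge\Theta_\tau+\eta\,dd^c\rho\ge\Theta_\tau-\eta A_0\,\mu^*\omega_0\ge\tfrac12\Theta_\tau\ge\tfrac\delta2\,\mu^*\omega_0 .
\]
So $(\Theta_\tau+dd^cu)^n\ge c\,\mu^*\Omega\ge c\,e^{S_\tau}\mu^*\Omega$ with $c>0$ independent of $\eta$; the last step is $S_\tau\le0$, the monotonicity of $\Psi$ once more. Thus $\dot u\ge\log c$, which contradicts $\dot u\le-C'$ if $C'>-\log c$. At $\tau=0$ the function is $\ge0$. So $u\ge\eta\rho-C'\tau$ with a fixed $C'\ge0$ independent of $\eta$, and $\eta\to0$ gives
\[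
-C'\tau\le u\le C .
\]

Put $\Phi:=\Psi+u$ on $U_k\times[0,b]$. By \eqref{eq:Theta}, $\theta_\tau+dd^c\Phi=\Theta_\tau+dd^cu>0$, and for $\tau>0$
\[
\partial_\tau\Phi=S_\tau+\partial_\tau u=\log\frac{(\theta_\tau+dd^c\Phi)^n}{\Omega} .
\]
Moreover $\Phi_0=0$ and $\Phi-\Psi=u$ is bounded. So $\Phi\in\mathcal S_k(b_k)$, which proves Proposition~\ref{prop:exist}. \qed

\section{Proof of Theorem~\ref{thm:main}(1)}\label{sec:patch}

Let $\Phi^{(k)}\in\mathcal S_k(b_k)$ be the function from Proposition~\ref{prop:exist}.

\emph{Patching.} Let $k<k'$. Then $U_{k'}\subset U_k$, $b_k\le b_{k'}$, and $\Psi$ does not depend on $k$. So the restrictions of $\Phi^{(k)}$ and $\Phi^{(k')}$ to $U_{k'}\times[0,b_k]$ both belong to $\mathcal S_{k'}(b_k)$, and they coincide by Lemma~\ref{lem:uniq}. For each $\tau\le b_k$, $\Phi^{(k)}_\tau$ is bounded above and $\theta_\tau$-psh on $U_k$, hence extends uniquely to an element of $\mathrm{PSH}(X,\theta_\tau)$. The extensions for different $k$ agree off an analytic set, hence everywhere. So there is a single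 family $\Phi_\tau\in \mathrm{PSH}(X,\theta_\tau)$, $\tau\in[0,\hat T)$, with $\Phi=\Phi^{(k)}$ on $U_k\times[0,b_k]$ and $\Phi_0=0$.

\emph{Smoothness at $\tau=0$.} The classes $\{\theta_\tau\}$, $\tau\le\tau_1$, are K\"ahler, so by (F) the smooth flow $\partial_\tau\hat\omega^{sm}=-\mathrm{Ric}(\hat\omega^{sm})$ starting from $\omega_0$ exists on $X\times[0,\tau_1]$. Put $\Phi^{sm}_\tau:=\int_0^\tau\log\bigl((\hat\omega^{sm}_{\tau'})^n/\Omega\bigr)d\tau'$. Then $\hat\omega^{sm}=\theta_\tau+dd^c\Phi^{sm}$, because both sides equal $\omega_0$ at $\tau=0$ and have the same $\tau$-derivative. Hence \eqref{eq:MA} holds for $\Phi^{sm}$. On $X\times[0,b_1]=U_1\times[0,b_1]$ the function $\Psi$ is smooth, so $\Phi^{sm}\in\mathcal S_1(b_1)$, and Lemma~\ref{lem:uniq} gives $\Phi=\Phi^{sm}$ on $X\times[0,b_1]$. Therefore $\Phi$ is $C^\infty$ on $U_k\times[0,b_k]$, including $\tau=0$, for every $k$.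

\emph{Conclusion.} Let $\omega(t):=e^{-t}(\theta_\tau+dd^c\Phi_\tau)$ with $\tau=e^t-1$, $t\in[0,T_*)$. By Section~\ref{sec:model} it is a closed positive current in $\alpha_t$, and $\omega(0)=\omega_0$. Given $T<T_*$, let $k$ be minimal with $b_k\ge e^T-1$, and put $U(T):=U_k$, a nonempty Zariski open set. On $U(T)\times[0,T]$, $\omega(t)$ is a smooth family of K\"ahler forms solving \eqref{eq:nkrf}. In the case $T_*=\infty$ this proves Theorem~\ref{thm:conj}.

\emph{Smooth flow on $[0,T_1]$ and location of the singularities.} So far the nodes and the $r_j$ were arbitrary; we now choose them. Choose $\tau_1$ with $\{\theta_{\tau_1}\}$ K\"ahler, and $r_1$, so that $b_1\ge e^{T_1}-1$; this is possible since $T_1<T_K$. Then $\omega(t)$ is the smooth flow on $X\times[0,T_1]$. With $t_j=\log(1+\tau_j)$, choose the nodes so that $t_{j+1}-t_j\le\gamma/3$ for $j\ge1$, and the $r_j$ so that $t_j-\log(1+b_j)\le\gamma/3$. Suppose $U(T)\ne X$. Then $U(T)=U_k$ with $k\ge2$, and minimality of $k$ gives $T>\log(1+b_{k-1})\ge t_{k-1}-\gamma/3$. Let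 $T':=t_{k+1}$. Then
\[
T'\le t_{k-1}+\tfrac23\gamma\le T+\gamma,\qquad T_*>T'>t_k>\log(1+b_k)\ge T .
\]
By (A4), $X\setminus U(T)=Z_k\subset\{\nu(V_{\tau_{k+1}},\cdot)>0\}$. For $\tau\le b_k$, $\Psi_\tau$ is a convex combination of $\psi_0,\dots,\psi_k$, all of which are $\ge\psi_k$. So on $U_k$, with $C$ independent of $\tau$,
\[
\Phi_\tau\ge\Psi_\tau-C\ge\psi_k-C\ge V_{\tau_{k+1}}-C ,
\]
and $\Phi_\tau\ge V_{\tau_{k+1}}-C$ holds on $X$, since both functions are quasi-psh. As $\{\theta_{\tau_{k+1}}\}=e^{T'}\alpha_{T'}$, the function $e^{-T'}V_{\tau_{k+1}}$ is a potential with minimal singularities in $\alpha_{T'}$. For $t\le T$, since $V_{\tau_{k+1}}\le0$, the potential $e^{-t}\Phi_\tau$ of $\omega(t)$ is bounded below by $V_{\tau_{k+1}}-C=e^{T'}\bigl(e^{-T'}V_{\tau_{k+1}}\bigr)-C$. \qed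

\section{Necessity, forced removal, and non-uniqueness}\label{sec:rest}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
If currents as in condition 1 exist on $[0,T)$, then $\alpha_t$ is psef for $t<T$, so $T\le T_*$. If $T_*=\infty$, then $\{\theta_\tau\}$ is psef for every $\tau$, and $c_1(K_X)=\lim_{\tau\to\infty}\tau^{-1}\{\theta_\tau\}$ is psef because the psef cone is closed. The converse implication was noted after Theorem~\ref{thm:main}. So if the conclusion of the conjecture holds, then $T_*=\infty$ and $K_X$ is psef; if $K_X$ is psef, the conclusion holds by Section~\ref{sec:patch}.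
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Suppose $V\cap U(T)\ne\emptyset$. The idea is that the K\"ahler form $\omega(t)$ has positive mass on $V\cap U(T)$, while the nef class $\alpha_t$ allows no mass there. Write $\omega(t)=\theta+dd^c\varphi$ with $\theta$ smooth and $\varphi$ quasi-psh, smooth on $U(T)$. Let $f:\tilde V\to V\subset X$ be a resolution with $\tilde V$ compact K\"ahler (the strict transform of $V$ in an embedded resolution by blow-ups of $X$), and $\kappa$ a K\"ahler form on $\tilde V$. Since $f^*\alpha_t$ is nef, $f^*\alpha_t+\epsilon\{\kappa\}$ is K\"ahler for each $\epsilon>0$, so there is a smooth $g_\epsilon$ with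
\[
\eta_\epsilon:=f^*\theta+\epsilon\kappa+dd^cg_\epsilon>0 .
\]
As $V$ meets $U(T)$, $\varphi\circ f\not\equiv-\infty$, so $\varphi\circ f-g_\epsilon$ is $\eta_\epsilon$-psh and $\varphi_N:=\max(\varphi\circ f-g_\epsilon,-N)$ is a bounded $\eta_\epsilon$-psh function. By Bedford--Taylor theory, $\int_{\tilde V}(\eta_\epsilon+dd^c\varphi_N)^p=\int_{\tilde V}\eta_\epsilon^p$. Let $O$ be a nonempty open set, relatively compact in $f^{-1}(U(T))$. For $N$ large, depending on $\epsilon$, $\varphi_N=\varphi\circ f-g_\epsilon$ on $O$, where the measure is therefore $(f^*\omega(t)+\epsilon\kappa)^p\ge(f^*\omega(t))^p$. So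
\[
\int_O(f^*\omega(t))^p\le\int_{\tilde V}(f^*\alpha_t+\epsilon\{\kappa\})^p\ \longrightarrow\ \int_V\alpha_t^p=0\qquad(\epsilon\to0).
\]
But $f$ is an immersion on a dense open set and $\omega(t)$ is K\"ahler on $U(T)$, so the left side is positive, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(4)]
Uniqueness with prescribed singularities is Lemma~\ref{lem:uniq}. For the failure of uniqueness in general, let $X$ be an elliptic curve, $\omega_0$ flat and $\Omega=\omega_0$. Then $\chi=0$, $\theta_\tau=\omega_0$, $\hat T=\infty$, and one solution of conditions 1--3 is $e^{-t}\omega_0$.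

For a second one, we run the construction with an artificial pole. Fix $x\in X$ and $0<s<\int_X\omega_0$. The class $\{\omega_0\}-s\{x\}$ has positive degree, so it contains a K\"ahler form $\beta$, and there is $\psi\le0$, $\psi=s\log|s_x|^2+\text{smooth}$, with $\omega_0+dd^c\psi=s[x]+\beta$. Put $\tau_j=j$ and $X_j=X$ for all $j$, and
\[
\psi_0=\psi_1=0,\quad Z_0=Z_1=\emptyset,\quad \beta_0=\beta_1=\omega_0;\qquad \psi_j=\psi,\quad Z_j=\{x\},\quad \beta_j=\beta\quad(j\ge2).
\]
Conditions (A1)--(A3) hold. They, together with the K\"ahler property of $\{\theta_{\tau_1}\}=\{\omega_0\}$, are all that is used from Lemma~\ref{lem:weights} through the paragraph ``Conclusion'' of Section~\ref{sec:patch}. So we obtain a family satisfying conditions 1--3 with $\Phi_\tau-\Psi_\tau$ bounded for each $\tau$, where $\Psi_\tau=\sum_ja_j(\tau)(\psi_j-\psi_{j-1})=a_2(\tau)\psi$ in the notation of the proof of Lemma~\ref{lem:weights}. Since $\zeta(0)=\frac12$, $\kappa_2=\zeta_1-\zeta_2=\zeta_1$ is positive just before $\tau_1=1$, so $a_2(\tau)>0$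 for $\tau\ge1$. Hence for $\tau\ge 1$ the function $\Phi_\tau=a_2(\tau)\,s\log|s_x|^2+O(1)$ has a positive Lelong number at $x$. So $\omega(t)$ has an atom at $x$ and differs from $e^{-t}\omega_0$ for $t\ge\log2$, although the two families agree for small $t$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BG} Boucksom and Guedj, LNM 2086.
\bibitem{Dem} Demailly, J. Alg. Geom. 1 (1992).
\bibitem{To} Tat Dat T\^o, \emph{Convergence of the weak K\"ahler-Ricci Flow on manifolds of general type}, arXiv:1905.01276 (2019).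
\end{thebibliography}

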